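\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{setting}[theorem]{Setting}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Symbolic powers of the generic link of a determinantal ideal}


\begin{abstract}
Let $I$ be the ideal of $t$-minors of a generic $m\times n$ matrix over a field, and let $J$ be its generic link. We prove that $J^{(\ell)}=J^{\ell}$ for all $\ell$ and all $1\le t\le\min(m,n)$; in particular this holds for non-maximal minors of a non-square matrix. For a prime ideal $I$ in a regular domain with normal Cohen--Macaulay residue ring $A$, we show that $J^{(\ell)}=J^\ell$ for all $\ell$ as soon as the powers of a canonical ideal of $A$ are divisorial. For determinantal rings we compute these powers with standard monomials. Partial converses show that the condition on the canonical ideal cannot be dropped.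
\end{abstract}

\section{The question and the answer}

\subsection*{Generic links and their symbolic powers}

Let $I=(f_1,\dots,f_r)$ be an ideal of height $g$ in a Noetherian ring $R$. Take $g$ linear combinations of the generators that are as general as possible: let $Y=(Y_{ij})$ be a $g\times r$ matrix of indeterminates, let $S=R[Y]$, and put
\[
a_i=\sum_{j=1}^rY_{ij}f_j,\qquad \mathfrak a=(a_1,\dots,a_g)\subset S,\qquad J=\mathfrak a:_SIS .
\]
The ideal $J$ is the \emph{generic link} of $I$. The scheme defined by $\mathfrak a$ contains the one defined by $IS$, and $J$ describes what is left over. In the situation studied here (Lemma~\ref{lem:components}) the $a_i$ form a regular sequence, $J$ is a prime of height $g$, and $\mathfrak a=IS\cap J$.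

For $\ell\in\mathbb N$ the symbolic power of $J$ is $J^{(\ell)}=\bigcap_{P\in\operatorname{Ass}(S/J)}(J^\ell S_P\cap S)$. If $J$ is prime, this is $J^\ell S_J\cap S$; if moreover $S_J$ is regular, it is the set of elements that vanish to order at least $\ell$ at the generic point of $V(J)$. Always $J^\ell\subseteq J^{(\ell)}$. The question is whether equality holds, that is, whether an element vanishing to order $\ell$ at the generic point is always a combination of $\ell$-fold products of elements of $J$.

Now let $K$ be a field, $X$ an $m\times n$ matrix of indeterminates, $R=K[X]$, and let $I=I_t(X)$ be generated by the $t$-minors $f_1,\dots,f_r$ of $X$. Its height is $g=(m-t+1)(n-t+1)$. For non-maximal minors, $2\le t<\min(m,n)$, it is known that if $m=n$, then $J$ is an almost complete intersection (it needs only one generator besides those of $\mathfrak a$) and $J^{(\ell)}=J^\ell$ for all $\ell$. The case $m\ne n$ is posed as a question in \cite{PV}.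

The evidence is mixed. The square case suggests that the answer is yes. The ideal $I$ itself suggests caution: for $2\le t<\min(m,n)$ its symbolic and ordinary powers differ, already for $\ell=2$. Indeed, let $\gamma$ be a $(t-1)$-minor and $\Delta$ a $(t+1)$-minor whose rows and columns include those of $\gamma$. Over $K[X]_\gamma$ row and column operations bring $X$ to the block form $\operatorname{diag}(1,\dots,1,X')$ with $t-1$ ones, so $I$ becomes the ideal generated by the entries of $X'$, while $\Delta$ becomes, up to a unit, a $2$-minor of $X'$. So $\Delta\in I^2K[X]_\gamma$, hence $\Delta\in I^{(2)}$, since $\gamma$ is not in the prime $I$. But $I^2$ lives in degrees at least $2t>t+1=\deg\Delta$. The link behaves better.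

\begin{theorem}\label{thm:A}
Let $K$ be any field, $1\le t\le\min(m,n)$, $I=I_t(X)$, and let $J$ be the generic link of $I$ with respect to the $t$-minors of $X$. Then
\[
J^{(\ell)}=J^\ell\qquad\text{for all }\ell\in\mathbb N .
\]
Moreover $J^\ell\cap\mathfrak a^i=\mathfrak a^iJ^{\ell-i}$ for $0\le i\le\ell$, the ring $\operatorname{gr}_J(S)$ is a domain, and the Rees algebra $S[Js]$ is normal.
\end{theorem}

In particular the answer to the question is yes: for $2\le t<\min(m,n)$ and $m\ne n$ we have $J^{(\ell)}=J^\ell$ for all $\ell$.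

\subsection*{Reduction to a canonical ideal}

What does $J$ contain besides $\mathfrak a$? Put $A=R/I$ and $B=S/IS=A[Y]$, and let $\omega_A$ be the canonical module of $A$. A standard computation (Section~\ref{sec:link}) gives $J/\mathfrak a\cong\omega_A\otimes_AB$. So the extra generators of $J$ are canonical elements, and modulo $IS$ their products are governed by the \emph{powers} of an ideal isomorphic to $\omega_A$. Theorem~\ref{thm:B} below says to what extent these powers decide whether $J^{(\ell)}=J^\ell$. It applies in the following generality.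

\begin{setting}\label{set}
$R$ is a regular Noetherian domain and $I=(f_1,\dots,f_r)\ne0$ is a prime ideal of height $g$ such that $A=R/I$ is normal and Cohen--Macaulay. $Y$, $S$, $\mathfrak a$, $J$ are as above. Put $B=S/IS=A[Y]$, again a normal Cohen--Macaulay domain. Let $\omega_A=\operatorname{Ext}^g_R(A,R)$. This module has rank one and is maximal Cohen--Macaulay at every prime of $A$, hence is reflexive; so it is isomorphic to a divisorial ideal $\mathfrak b\subset A$, which we fix and call a \emph{canonical ideal}.
\end{setting}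

For a nonzero ideal (or finitely generated fractional ideal) $\mathfrak c$ of a Noetherian normal domain $C$ put $\mathfrak c^{(j)}=\bigcap_{\operatorname{ht}Q=1}\mathfrak c^jC_Q$, and $\mathfrak c^{(j)}=\mathfrak c^j$ if $C$ is a field. This is the reflexive hull $(\mathfrak c^j)^{**}$, and $\mathfrak c^{(1)}=\mathfrak c$ exactly when $\mathfrak c$ is divisorial, i.e.\ reflexive. Clearly $(u\mathfrak c)^{(j)}=u^j\mathfrak c^{(j)}$ for $0\ne u\in\operatorname{Frac}(C)$. So the condition $\mathfrak b^{(j)}=\mathfrak b^j$ does not depend on the choice of $\mathfrak b$.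

\begin{theorem}\label{thm:B}
In Setting~\ref{set}:
\begin{enumerate}
\item[(1)] If $\mathfrak b^{(j)}=\mathfrak b^j$ for $1\le j\le\ell$, then $J^{(j)}=J^j$ and $J^{(j)}\cap\mathfrak a^i=\mathfrak a^iJ^{j-i}$ for $0\le i\le j\le\ell$.
\item[(2)] $J^{(2)}=J^2$ if and only if $\mathfrak b^{(2)}=\mathfrak b^2$.
\item[(3)] Let $\ell\ge3$. Suppose that $A_{\mathfrak p}$ is Gorenstein for all $\mathfrak p$ of height at most $2$, and that $\operatorname{depth}\mathfrak b^{(j)}_{\mathfrak p}\ge\min(3,\dim A_{\mathfrak p})$ for all $\mathfrak p$ and $2\le j\le\ell-1$. Then $J^{(j)}=J^j$ for all $j\le\ell$ if and only if $\mathfrak b^{(j)}=\mathfrak b^j$ for all $j\le\ell$.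
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
If $A$ is Gorenstein, then $J^{(\ell)}=J^\ell$ for all $\ell$. If $A$ is not Gorenstein but $2\operatorname{cl}(\omega_A)=0$ in $\operatorname{Cl}(A)$, then $J^{(2)}\ne J^2$. For example, $J^{(2)}\ne J^2$ for the generic link of the ideal of $2$-minors of a generic symmetric $3\times3$ matrix.
\end{corollary}

Theorem~\ref{thm:A} needs only part (1) of Theorem~\ref{thm:B}, proved in Section~\ref{sec:powers} after the structure of $J$ has been worked out in Section~\ref{sec:link}. Section~\ref{sec:det} shows that the powers of a canonical ideal of a determinantal ring are divisorial. Section~\ref{sec:converse} proves the converse statements, which show that the hypothesis on $\mathfrak b$ cannot be dropped.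

Normality of $A$ is used throughout, to describe $I$ and $J$ in codimension one along $V(IS)$. In the proof of part (1) the Cohen--Macaulay property of $A$ enters only through the reflexivity of $\omega_A$; parts (2) and (3) also use that it passes to $S/J$.

\section{The structure of the generic link}\label{sec:link}

We work in Setting~\ref{set}. The ring $S$ is a regular domain, hence Cohen--Macaulay, and $IS$ is a prime of height $g\ge1$. Two standard facts will be used. A proper ideal of height $i$ generated by $i$ elements in a Cohen--Macaulay ring is \emph{unmixed}: all its associated primes have height $i$. And heights add: $\operatorname{ht}P=g+\dim B_P$ for every prime $P\supseteq IS$ of $S$. Here and below we write $B_P$ for the localization $S_P/IS_P$ of $B$.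

\subsection*{Local coordinates along $V(IS)$}

The number $r$ of generators of $I$ is usually larger than $g$. In codimension at most one on $V(IS)$ it can be cut down to $g$, and the generic matrix $Y$ then becomes a square generic matrix $Z$.

\begin{lemma}\label{lem:Z}
Let $P\supseteq IS$ be a prime of $S$ with $\operatorname{ht}P\le g+1$, and let $\mathfrak p=P\cap R$. Then $A_{\mathfrak p}$ is a field or a discrete valuation ring. After renumbering the $f_j$ we have $I_{\mathfrak p}=(f_1,\dots,f_g)R_{\mathfrak p}$, and there is a $g\times g$ matrix $Z$ over $R_{\mathfrak p}[Y]$ with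
\[
(a_1,\dots,a_g)^T=Z\,(f_1,\dots,f_g)^T,\qquad R_{\mathfrak p}[Y]=R_{\mathfrak p}[Z]\,[Y_{is}:s>g],
\]
where the $Z_{ij}$ and the $Y_{is}$ with $s>g$ together are indeterminates over $R_{\mathfrak p}$. No minor of $Z$ lies in $\mathfrak nR_{\mathfrak p}[Y]$ for any proper ideal $\mathfrak n\subset R_{\mathfrak p}$. In particular $\mathfrak aS_{IS}=IS_{IS}$.
\end{lemma}

\begin{proof}
We have $\mathfrak p\supseteq I$ and $\operatorname{ht}\mathfrak p\le\operatorname{ht}P\le g+1$, so $\dim A_{\mathfrak p}\le1$. Since $A$ is normal, $A_{\mathfrak p}$ is a field or a DVR. Both $R_{\mathfrak p}$ and $A_{\mathfrak p}=R_{\mathfrak p}/I_{\mathfrak p}$ are regular, so $I_{\mathfrak p}$ is minimally generated by $g$ elements, which by Nakayama's lemma can be taken among the $f_j$, say $f_1,\dots,f_g$. Write $f_s=\sum_{j\le g}C_{sj}f_j$ for $s>g$, with $C_{sj}\in R_{\mathfrak p}$. Then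
\[
a_i=\sum_{j\le g}Z_{ij}f_j,\qquad Z_{ij}=Y_{ij}+\sum_{s>g}Y_{is}C_{sj}.
\]
Replacing the variables $Y_{ij}$, $j\le g$, by $Z_{ij}$ is an invertible change of variables over $R_{\mathfrak p}[Y_{is}:s>g]$. A minor of $Z$ is a polynomial with some coefficient $\pm1$, so it is nonzero modulo any proper ideal of $R_{\mathfrak p}$. For $P=IS$, where $\mathfrak p=I$, this says that $\det Z$ is a unit in $S_P$, so $\mathfrak aS_P=IS_P$.
\end{proof}

\subsection*{The two components of $\mathfrak a$}

\begin{lemma}\label{lem:components}
The elements $a_1,\dots,a_g$ form a regular sequence. The ideal $J$ is prime of height $g$, and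
\[
IS\not\subset J,\qquad\mathfrak a=IS\cap J,\qquad\mathfrak aS_J=JS_J .
\]
\end{lemma}

\begin{proof}
Let $f_j\ne0$. Over $S_{f_j}$ each equation $a_i=0$ can be solved for $Y_{ij}$. So $(a_1,\dots,a_i)S_{f_j}$ is prime of height $i$ for $i\le g$, and
\begin{equation}\label{eq:graph}
S_{f_j}/\mathfrak aS_{f_j}\cong R_{f_j}[Y_{is}:s\ne j]
\end{equation}
is a domain in which nonzero elements of $R$ stay nonzero.

A prime containing $(a_1,\dots,a_i)$ either contains $IS$, and then has height at least $g$, or avoids some $f_j\neq 0$, and then has height at least $i$. So $(a_1,\dots,a_i)$, which is proper because it lies in $IS$, has height $i$ for all $i\le g$ and is unmixed. If $a_{i+1}$, with $i<g$, were in an associated prime $\mathfrak Q$ of $(a_1,\dots,a_i)$, then $\operatorname{ht}(a_1,\dots,a_{i+1})\le\operatorname{ht}\mathfrak Q=i$, a contradiction. So the $a_i$ form a regular sequence.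

For $f_j\ne0$ let $\mathfrak Q_j=\mathfrak aS_{f_j}\cap S$, a prime of height $g$. By \eqref{eq:graph} it contains no nonzero $f_{j'}$. So $\mathfrak Q_jS_{f_{j'}}\supseteq\mathfrak aS_{f_{j'}}$ are primes of the same height, hence equal, and $\mathfrak Q_j=\mathfrak Q_{j'}$. Call this common prime $J'$. Then $IS\not\subset J'$ and $\mathfrak aS_{J'}=J'S_{J'}$.

Let $\mathfrak Q\in\operatorname{Ass}(S/\mathfrak a)$; then $\operatorname{ht}\mathfrak Q=g$. If $\mathfrak Q\supseteq IS$, then $\mathfrak Q=IS$. Otherwise $\mathfrak Q$ avoids some $f_j\ne0$, and comparing heights in $S_{f_j}$ we get $\mathfrak Q=\mathfrak Q_j=J'$. Conversely, $IS$ and $J'$ are primes of height $g=\operatorname{ht}\mathfrak a$ containing $\mathfrak a$, hence associated to $\mathfrak a$. So $\operatorname{Ass}(S/\mathfrak a)=\{IS,J'\}$, without embedded primes. By Lemma~\ref{lem:Z}, $\mathfrak aS_{IS}=IS_{IS}$, so the primary decomposition is $\mathfrak a=IS\cap J'$. Finally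
$J=\mathfrak a:IS=(IS:IS)\cap(J':IS)=S\cap J'=J'$.
\end{proof}

In particular $S_J$ is a regular local ring of dimension $g$ with regular system of parameters $a_1,\dots,a_g$, and $J^{(k)}=J^kS_J\cap S=\mathfrak a^kS_J\cap S$.

\subsection*{How the components meet}

\begin{lemma}\label{lem:normalform}
Let $P\supseteq IS+J$ be a prime of height $g+1$. There is a regular sequence $x_1,\dots,x_{g-1},y,z$ in $S_P$ such that
\[
IS_P=(x_1,\dots,x_{g-1},z),\quad\mathfrak aS_P=(x_1,\dots,x_{g-1},yz),\quad JS_P=(x_1,\dots,x_{g-1},y).
\]
\end{lemma}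

Since $S_P$ is local, the sequence may be permuted. The lemma says that near such a point $V(IS)$ and $V(J)$ are the two hypersurfaces $z=0$ and $y=0$ inside $V(x_1,\dots,x_{g-1})$.

\begin{proof}
Let $\mathfrak p=P\cap R$ and take $Z$ as in Lemma~\ref{lem:Z}.

\emph{Claim: some $(g-1)$-minor of $Z$ is not in $P$.} For $g=1$ the empty minor is $1$. Let $g\ge2$. If $A_{\mathfrak p}$ is a DVR, then $\operatorname{ht}\mathfrak p=g+1$. So $\mathfrak pS\subseteq P$ are primes of the same height, hence $P=\mathfrak pS$, and no minor of $Z$ lies in $PR_{\mathfrak p}[Y]$ by Lemma~\ref{lem:Z} with $\mathfrak n=\mathfrak pR_{\mathfrak p}$. If $A_{\mathfrak p}$ is a field, then $P$ corresponds to a height-one prime of the polynomial ring $A_{\mathfrak p}[Z,Y_{is}:s>g]$, which is generated by an irreducible polynomial $h$. If $h$ divides the (nonzero) minor omitting row $i$ and column $j$, then $h$ involves no variable of row $i$ or column $j$ and no $Y_{is}$ with $s>g$. If this held for all $i,j$, then $h$ would be constant, a contradiction.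

By the claim, row and column operations over $S_P$ (move an invertible $(g-1)$-submatrix to the upper left corner, make it the identity, clear the last row and column) give $U,V\in GL_g(S_P)$ with
\[
UZV=\operatorname{diag}(1,\dots,1,y),\qquad y=\text{unit}\cdot\det Z .
\]
Put $(x_1,\dots,x_g)^T=V^{-1}(f_1,\dots,f_g)^T$ and $z=x_g$. Then $IS_P=(x_1,\dots,x_g)$ has height $g$, so $x_1,\dots,x_g$ is a regular sequence. Since $U(a_1,\dots,a_g)^T=\operatorname{diag}(1,\dots,1,y)(x_1,\dots,x_g)^T$, we get $\mathfrak aS_P=(x_1,\dots,x_{g-1},yz)$.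

By Lemma~\ref{lem:Z}, $y$ is nonzero in the domain $B_P=S_P/IS_P$. If $y$ were a unit, then $\mathfrak aS_P=IS_P$ and $JS_P=S_P$, contradicting $J\subset P$. So $x_1,\dots,x_g,y$ is a regular sequence. Finally
$JS_P=\mathfrak aS_P:IS_P=(x_1,\dots,x_{g-1},yz):z=(x_1,\dots,x_{g-1},y)$,
because $z$ is regular modulo $(x_1,\dots,x_{g-1})$.
\end{proof}

\subsection*{The trace of $J$ on $V(IS)$ is a canonical ideal}

Let $\omega=(J+IS)/IS\subset B$ be the image of $J$. Rees' lemma (Bruns--Herzog, Lemma 1.2.4) says that $\operatorname{Hom}_S(N,S/\mathfrak a)\cong\operatorname{Ext}^g_S(N,S)$ if $\mathfrak a$ is generated by a regular sequence of length $g$ and kills $N$. With $N=S/IS$ and Lemma~\ref{lem:components} we get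
\[
\begin{aligned}
\omega\cong J/(J\cap IS)=J/\mathfrak a=(\mathfrak a:IS)/\mathfrak a&\cong\operatorname{Hom}_S(S/IS,S/\mathfrak a)\\
&\cong\operatorname{Ext}^g_S(S/IS,S)\cong\omega_A\otimes_AB\cong\mathfrak bB,
\end{aligned}
\]
where the next-to-last step is flat base change along $R\to S$. An isomorphism between nonzero ideals of a domain is multiplication by some nonzero $u$ in its fraction field. So there is $0\ne u\in\operatorname{Frac}(B)$ with $\omega=u\,\mathfrak bB$ and $\omega^j=u^j\mathfrak b^jB$. Since reflexive hulls commute with flat base change, $\omega^{(j)}=u^j\mathfrak b^{(j)}B$. As $A\to B$ is faithfully flat,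
\begin{equation}\label{eq:transfer}
\omega^{(j)}=\omega^j\iff\mathfrak b^{(j)}=\mathfrak b^j .
\end{equation}
In particular $\omega^{(1)}=\omega$.

\begin{remark}\label{rem:ci}
The simplest case is a complete intersection, $r=g$. Here $Z=Y$, and $J=\mathfrak a+(\det Y)$. Indeed, $\det Y\cdot f_j\in\mathfrak a$ by Cramer's rule, so $\det Y\in J$. Let $P\supseteq IS$ be a prime of height $g+1$. If $J\subset P$, then Lemma~\ref{lem:normalform} and its proof give $\omega B_P=yB_P=(\det Y)B_P$. If $J\not\subset P$, then $\omega B_P=B_P$, and $\det Y$ is a unit in $S_P$: the diagonalization in the proof did not use $J\subset P$, and with $y$ a nonunit it would give $JS_P=(x_1,\dots,x_{g-1},y)\ne S_P$. So the divisorial ideals $\omega$ and $(\det Y)B$ agree in codimension one, hence are equal, and $J=\mathfrak a+(\det Y)$ because $J\cap IS=\mathfrak a$.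
\end{remark}

\section{From powers of the canonical ideal to powers of the link}\label{sec:powers}

\subsection*{The case $\ell=2$ by hand}

Suppose $\omega^{(2)}=\omega^2$, and let $x\in J^{(2)}$. We show $x\in J^2$.

\emph{Step 1: the image $\bar x\in B$ lies in $\omega^{(2)}$.} We check this at a height-one prime of $B$, i.e.\ at $P\supseteq IS$ with $\operatorname{ht}P=g+1$. If $J\not\subset P$, then $\omega B_P=B_P$. If $J\subset P$, then the prime $JS_P$ is generated by a regular sequence (Lemma~\ref{lem:normalform}), so its powers have no embedded primes. Hence $J^{(2)}S_P=J^2S_P$ and $\bar x\in\omega^2B_P$.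

\emph{Step 2: reduce to $\mathfrak a$.} By hypothesis $\bar x\in\omega^2$, so $x=e+h$ with $e\in J^2$ and $h\in IS$. Also $h=x-e\in J$, so $h\in IS\cap J=\mathfrak a$.

\emph{Step 3: use regularity of $S_J$.} Write $h=\sum c_ia_i$. Now $h=x-e\in J^{(2)}$ has order at least $2$ in $S_J$, and the $a_i$ are a regular system of parameters there. So all $c_i\in J$, and $h\in J\mathfrak a\subset J^2$.

For $\ell=3$ the same steps leave us with $h=\sum c_ia_i\in J^{(3)}$, and Step 3 gives only $c_i\in J$, whereas we want to replace the $c_i$ by elements of $J^2$. One cannot hope that $c_i\in J^{(2)}$: if $g\ge2$, the relation $a_2\cdot a_1-a_1\cdot a_2=0$ has coefficients in $J\setminus J^{(2)}$. But these coefficients vanish in $B$. This suggests that the \emph{images} $\bar c_i\in B$ are the right objects and that they lie in $\omega^{(2)}$; Step 2 can then be applied to each coefficient. The next two lemmas prove this.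

\subsection*{The Key Lemma}

Recall that a regular sequence is quasi-regular: $\operatorname{gr}_{\mathfrak a}(S)=(S/\mathfrak a)[T_1,\dots,T_g]$. In other words,
\begin{equation}\label{eq:qr}
\sum_{|\alpha|=i}c_\alpha a^\alpha\in\mathfrak a^{i+1}\quad\Longrightarrow\quad c_\alpha\in\mathfrak a\text{ for all }\alpha ,
\end{equation}
where $a^\alpha=a_1^{\alpha_1}\cdots a_g^{\alpha_g}$. The same holds in every localization of $S$.

\begin{lemma}\label{lem:local}
Let $P\supseteq IS+J$ be a prime of height $g+1$. In $S_P$ we have $J^k\cap\mathfrak a^i=\mathfrak a^iJ^{k-i}$ for $0\le i\le k$.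
\end{lemma}

\begin{proof}
The inclusion ``$\supseteq$'' holds since $\mathfrak a\subset J$. Use the notation of Lemma~\ref{lem:normalform} and write $x'$ for the ideal $(x_1,\dots,x_{g-1})$.

\emph{The case $i=1\le k$.} We have $J^k=x'J^{k-1}+(y^k)$ and $x'J^{k-1}\subset\mathfrak aJ^{k-1}$. So it suffices to consider an element $y^ks\in\mathfrak a=x'+(yz)$. Since $y$ is regular modulo $x'$, $y^{k-1}s\in x'+(z)$. Since $y$ is regular modulo $x'+(z)$, $s\in x'+(z)$. So $y^ks\in x'y^k+(yz)y^{k-1}\subset\mathfrak aJ^{k-1}$.

\emph{Induction on $i$.} For $j\ge1$ we have $\mathfrak a^iJ^j\cap\mathfrak a^{i+1}=\mathfrak a^{i+1}J^{j-1}$: if $\sum c_\alpha a^\alpha\in\mathfrak a^{i+1}$ with $|\alpha|=i$ and $c_\alpha\in J^j$, then $c_\alpha\in\mathfrak a\cap J^j=\mathfrak aJ^{j-1}$ by \eqref{eq:qr} and the case $i=1$. Hence, for $i<k$,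
\[
J^k\cap\mathfrak a^{i+1}=(J^k\cap\mathfrak a^i)\cap\mathfrak a^{i+1}=\mathfrak a^iJ^{k-i}\cap\mathfrak a^{i+1}=\mathfrak a^{i+1}J^{k-i-1}.\qedhere
\]
\end{proof}

\begin{lemma}[Key Lemma]\label{lem:key}
Let $0\le i<k$ and let $x=\sum_{|\alpha|=i}c_\alpha a^\alpha\in J^{(k)}$ with $c_\alpha\in S$. Then $c_\alpha\in J$, and the image $\bar c_\alpha$ of $c_\alpha$ in $B$ lies in $\omega^{(k-i)}$.
\end{lemma}

\begin{proof}
In $S_J$ we have $x\in J^kS_J=\mathfrak a^kS_J\subset\mathfrak a^{i+1}S_J$. By \eqref{eq:qr} in $S_J$, $c_\alpha\in\mathfrak aS_J\cap S=J$.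

The ring $B=A[Y]$ is not a field, and its height-one primes are the $P/IS$ with $P\supseteq IS$ and $\operatorname{ht}P=g+1$. We show $\bar c_\alpha\in\omega^{k-i}B_P$ for each of them. If $J\not\subset P$, then $\omega B_P=B_P$ and there is nothing to show. Let $J\subset P$. By Lemma~\ref{lem:normalform}, $JS_P$ is generated by a regular sequence, so $S_P/J^kS_P$ has a filtration with quotients free over the domain $S_P/JS_P$. Hence $\operatorname{Ass}(S_P/J^kS_P)=\{JS_P\}$ and $J^{(k)}S_P=J^kS_P$. Since $x\in J^kS_P\cap\mathfrak a^iS_P$, Lemma~\ref{lem:local} lets us write $x=\sum c'_\alpha a^\alpha$ with $c'_\alpha\in J^{k-i}S_P$. Then $\sum(c_\alpha-c'_\alpha)a^\alpha=0$, so by \eqref{eq:qr} $c_\alpha-c'_\alpha\in\mathfrak aS_P\subset IS_P$. So $\bar c_\alpha=\bar c'_\alpha\in\omega^{k-i}B_P$.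
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:B}(1)}

Assume $\mathfrak b^{(j)}=\mathfrak b^j$, i.e.\ $\omega^{(j)}=\omega^j$ by \eqref{eq:transfer}, for $1\le j\le\ell$. Fix $k\le\ell$. We show
\[
J^{(k)}\cap\mathfrak a^i\subseteq\mathfrak a^iJ^{k-i}
\]
by descending induction on $i\le k$; the reverse inclusion is clear. For $i=k$ this is trivial. Let $i<k$ and $x=\sum_{|\alpha|=i}c_\alpha a^\alpha\in J^{(k)}\cap\mathfrak a^i$. By the Key Lemma, $c_\alpha\in J$ and
\[
\bar c_\alpha\in\omega^{(k-i)}=\omega^{k-i}=(J^{k-i}+IS)/IS .
\]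
Write $c_\alpha=e_\alpha+h_\alpha$ with $e_\alpha\in J^{k-i}$ and $h_\alpha\in IS$. Since $k-i\ge1$, also $h_\alpha=c_\alpha-e_\alpha\in J$, so $h_\alpha\in IS\cap J=\mathfrak a$. Now $\sum e_\alpha a^\alpha\in\mathfrak a^iJ^{k-i}\subset J^k$, and therefore
\[
\sum h_\alpha a^\alpha=x-\sum e_\alpha a^\alpha\in J^{(k)}\cap\mathfrak a^{i+1}\subseteq\mathfrak a^{i+1}J^{k-i-1}\subseteq\mathfrak a^iJ^{k-i}
\]
by the induction hypothesis and $\mathfrak a\subset J$. So $x\in\mathfrak a^iJ^{k-i}$. Taking $i=0$ gives $J^{(k)}=J^k$. \qed

\begin{corollary}\label{cor:rees}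
If $J^{(k)}=J^k$ for all $k$, then $\operatorname{gr}_J(S)$ is a domain and $S[Js]$ is normal.
\end{corollary}

\begin{proof}
Let $\operatorname{ord}$ be the order valuation of the regular local ring $S_J$. Then $J^k=\{x\in S:\operatorname{ord}(x)\ge k\}$ for all $k$. If $x\in J^k\setminus J^{k+1}$ and $x'\in J^{l}\setminus J^{l+1}$, then $\operatorname{ord}(xx')=k+l$, so $xx'\notin J^{k+l+1}$; hence $\operatorname{gr}_J(S)$ is a domain. Ideals defined by a valuation in this way are integrally closed. So $S[Js]$ is integrally closed in $S[s]$, which is normal because $S$ is.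
\end{proof}

\section{Determinantal rings}\label{sec:det}

Let $A=K[X]/I_t(X)$ with $1\le t\le\min(m,n)$. By Hochster and Eagon, $A$ is a normal Cohen--Macaulay domain of dimension $mn-g$, $g=(m-t+1)(n-t+1)$. So Setting~\ref{set} applies, and we must show that the powers of a canonical ideal are divisorial. For $t=1$ we have $A=K$, and we take $\mathfrak b=A$. Let $t\ge2$ and put $\rho=t-1$, so $1\le\rho<\min(m,n)$ and $g=(m-\rho)(n-\rho)$.

Let $p$ be the ideal of $A$ generated by the set $\Pi_p$ of $\rho$-minors with rows $1,\dots,\rho$, and $q$ the ideal generated by the set $\Pi_q$ of $\rho$-minors with columns $1,\dots,\rho$. We shall see that every divisorial ideal of $A$ is isomorphic to a power of $p$ or a power of $q$, and that all these powers are divisorial.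

\begin{example}[Rank one]\label{ex:rank1}
Let $t=2$, $\rho=1$; then $p$ and $q$ are generated by the first row and the first column of $X$. (For $m=3$, $n=4$ this is the smallest case of the question in which $m\ne n$.) Consider
\[
\varphi:A\to K[u_1,\dots,u_m,v_1,\dots,v_n],\qquad x_{ij}\mapsto u_iv_j .
\]
Modulo $I_2$ we have $x_{ij}x_{kl}=x_{il}x_{kj}$, so the class of a monomial depends only on the multiset of its row indices and the multiset of its column indices, i.e.\ only on its image. Distinct images are distinct monomials, so $\varphi$ is injective and $A$ has as basis the monomials $u^\alpha v^\beta$ with $|\alpha|=|\beta|$.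

If $\alpha_1\ge k$, then $|\beta|=|\alpha|\ge k$, and $u^\alpha v^\beta$ is a product of $k$ factors $u_1v_j$ and a monomial of $A$. So
\[
p^k=A\cap u_1^kK[u,v]:
\]
the powers of $p$ are given by the valuation at $u_1$. Hence $p$ is prime and $p^k$ is $p$-primary. In the same way $q^k=A\cap v_1^kK[u,v]$. Moreover $p\cap q=A\cap u_1v_1K[u,v]=x_{11}A$, and $A[x_{11}^{-1}]$ is a localized polynomial ring, since $x_{ij}=x_{i1}x_{1j}/x_{11}$. So, by Nagata's theorem (recalled in the proof of Lemma~\ref{lem:class}), the class group is generated by the class of $p$, and $q$ represents the opposite class.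
\end{example}

For general $\rho$ we replace the monomials by standard monomials and the variable $u_1$ by a $\rho\times\rho$ determinant $d$. The difficulty is that standard monomials do not map to monomials; we control their images by leading terms.

\subsection*{Standard monomials}

Write $[b\,|\,c]=[b_1\dots b_s|c_1\dots c_s]$ for the minor with rows $b_1<\dots<b_s$ and columns $c_1<\dots<c_s$, $s\ge1$. Order the minors by
\[
[b_1\dots b_s|c_1\dots c_s]\le[b'_1\dots b'_{s'}|c'_1\dots c'_{s'}]\iff s\ge s'\text{ and }b_i\le b'_i,\ c_i\le c'_i\text{ for }i\le s'.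
\]
A standard monomial is a product $\mu_1\mu_2\cdots\mu_w$, $w\ge0$, of minors with $\mu_1\le\dots\le\mu_w$. The straightening law (Doubilet--Rota--Stein; De Concini--Eisenbud--Procesi; see \cite[\S4]{BV}) says in particular that the standard monomials span $K[X]$ over $K$. Minors of size at least $t$ lie in $I_t$, so $A$ is spanned by the standard monomials all of whose factors have size at most $\rho$. From now on ``standard monomial'' means one of these.

\begin{proposition}\label{prop:powers}
The standard monomials form a $K$-basis of $A$. For $k\ge1$, $p^k$ is the span of the standard monomials with at least $k$ factors in $\Pi_p$; moreover $p$ is prime and $p^k$ is $p$-primary. The same holds for $q$ and $\Pi_q$.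
\end{proposition}

\begin{proof}
Transposing $X$ exchanges $[b|c]$ and $[c|b]$, preserves the order on minors, and exchanges the roles of $p$ and $q$. So it suffices to treat $p$.

\emph{Leading monomials.} Let $U=(u_{ij})$ be an $m\times\rho$ and $V=(v_{ij})$ a $\rho\times n$ matrix of indeterminates. Since $\operatorname{rank}UV\le\rho$, the substitution $X\mapsto UV$ induces a homomorphism $\varphi:A\to K[U,V]$. By the Cauchy--Binet formula, for a minor of size $s\le\rho$,
\[
\varphi[b|c]=\sum_E[b|E]_U\,[E|c]_V,
\]
where $E$ runs over the $s$-subsets of $\{1,\dots,\rho\}$. Use the lexicographic order with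
\[
u_{11}>\dots>u_{1\rho}>u_{21}>\dots>u_{m\rho}>v_{11}>v_{21}>\dots>v_{\rho1}>v_{12}>\dots>v_{\rho n}
\]
and write $\operatorname{lm}$ for the leading monomial. The terms of $\varphi[b|c]$ are $\pm\prod_iu_{b_i\tau(i)}\prod_iv_{\tau'(i)c_i}$, where $\tau,\tau'$ are injections $\{1,\dots,s\}\to\{1,\dots,\rho\}$ with the same image, and distinct pairs $(\tau,\tau')$ give distinct monomials. Each term contains exactly one variable from each of the rows $b_1<\dots<b_s$ of $U$, so the largest one has $\tau(1)=1$, then $\tau(2)=2$, and so on. Then $\tau'$ has image $\{1,\dots,s\}$, and by the same reasoning, column by column in $V$, it is the identity. So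
\[
\operatorname{lm}\varphi[b|c]=\prod_{i=1}^su_{b_ii}v_{ic_i},\quad\text{with coefficient }1 .
\]

Let $\mu=\mu_1\cdots\mu_w$ be a standard monomial, $\mu_h=[b^h|c^h]$. Then $\operatorname{lm}\varphi(\mu)=\prod_{h,i}u_{b^h_ii}v_{ic^h_i}$. This monomial determines, for each $i$, the multisets $\{b^h_i\}_h$ and $\{c^h_i\}_h$. For fixed $i$ the indices $h$ for which $\mu_h$ has size at least $i$ form an initial segment of $1,\dots,w$, and on it $b^h_i$ and $c^h_i$ increase weakly with $h$. So the multisets determine $\mu$: distinct standard monomials have distinct leading monomials.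

\emph{Splitting off the determinant.} Let $d=\det(u_{ij})_{i,j\le\rho}$, an irreducible polynomial with $\operatorname{lm}(d)=u_{11}\cdots u_{\rho\rho}$. For a minor in $\Pi_p$ we have $\varphi[1..\rho|c]=d\cdot[1..\rho|c]_V$. A minor of size at most $\rho$ that is $\le$ an element of $\Pi_p$ lies in $\Pi_p$: it has size $\rho$ and its row indices satisfy $b_i\le i$, so $b_i=i$. Hence if the standard monomial $\mu$ has exactly $e=e(\mu)$ factors in $\Pi_p$, these are $\mu_1,\dots,\mu_e$, and
\[
\varphi(\mu)=d^e\tilde\mu,\qquad\tilde\mu=\prod_{h\le e}[1..\rho|c^h]_V\prod_{h>e}\varphi(\mu_h).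
\]
\emph{Claim: $\operatorname{lm}(\tilde\mu)$ is not divisible by $\operatorname{lm}(d)$.} The $u$-part of $\operatorname{lm}(\tilde\mu)$ is $\prod_{h>e,\,i}u_{b^h_ii}$. If $\operatorname{lm}(d)$ divides it, then for each $i\le\rho$ there is an $h>e$ with $b^h_i=i$. Taking $i=\rho$ we see that some $\mu_h$ with $h>e$ has size $\rho$; so $\mu_{e+1}\le\mu_h$ has size $\rho$ too. For each $i$ we get $b_i^{e+1}\le b_i^h=i$ with the corresponding $h$. So $\mu_{e+1}$ has rows $1,\dots,\rho$ and lies in $\Pi_p$, a contradiction.

\emph{The $d$-adic valuation.} Let $\nu$ be the valuation of $K[U,V]$ at $d$. Let $f=\sum c_\mu\mu$ be a combination of standard monomials with not all $c_\mu\in K$ zero, and let $e=\min\{e(\mu):c_\mu\ne0\}$. Then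
\[
\varphi(f)/d^e\equiv\sum_{e(\mu)=e}c_\mu\tilde\mu\pmod d .
\]
The monomials $\operatorname{lm}(\tilde\mu)=\operatorname{lm}\varphi(\mu)/\operatorname{lm}(d)^e$ on the right are distinct, and none is divisible by $\operatorname{lm}(d)$. So the leading monomial of the sum is not divisible by $\operatorname{lm}(d)$, and the sum is not divisible by $d$. This proves
\[
\nu(\varphi(f))=\min\{e(\mu):c_\mu\ne0\}.
\]
In particular $\varphi(f)\ne0$: the standard monomials are linearly independent, and $\varphi$ is injective. Moreover $F_k:=\{f\in A:\nu(\varphi(f))\ge k\}$ is the span of the $\mu$ with $e(\mu)\ge k$. These lie in $p^k$, and conversely $p^k\subseteq F_k$, since $F_k$ is an ideal and $d$ divides $\varphi$ of each generator of $p$. So $p^k=F_k$.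

Since $\nu$ is a valuation and $1\notin F_1$, $p=F_1$ is prime. If $fh\in p^k$ and $h\notin p$, then $\nu(\varphi(h))=0$, so $\nu(\varphi(f))\ge k$ and $f\in p^k$. As $\sqrt{p^k}=p$, the ideal $p^k$ is $p$-primary.
\end{proof}

\subsection*{The class group}

\begin{lemma}\label{lem:class}
$p$ and $q$ are primes of height one, $\operatorname{Cl}(A)$ is generated by $\operatorname{cl}(p)$, and $\operatorname{cl}(q)=-\operatorname{cl}(p)$.
\end{lemma}

\begin{proof}
Let $\delta=[1..\rho|1..\rho]$. In a standard monomial the factors in $\Pi_p$ (resp.\ $\Pi_q$) come first. So by Proposition~\ref{prop:powers}, $p$ (resp.\ $q$) is spanned by the standard monomials whose first factor lies in $\Pi_p$ (resp.\ $\Pi_q$). Since the standard monomials form a basis, $p\cap q$ is spanned by those whose first factor lies in $\Pi_p\cap\Pi_q=\{\delta\}$. As $\delta\le\mu$ for every minor $\mu$ of size at most $\rho$, these are the products of $\delta$ with arbitrary standard monomials. So $p\cap q=\delta A$.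

Since $\rho<n$, there is a minor $[1..\rho|2..\rho{+}1]\in\Pi_p$; it is a standard monomial without factor in $\Pi_q$, so it is not in $q$. Since $\rho<m$, likewise $[2..\rho{+}1|1..\rho]\in q\setminus p$. Hence $p$ and $q$ are the two minimal primes of $\delta$, both of height one, and $\operatorname{div}(\delta)=p+q$. So $\operatorname{cl}(q)=-\operatorname{cl}(p)$.

For $i,j>\rho$ the $(\rho+1)$-minor on rows $1..\rho,i$ and columns $1..\rho,j$ vanishes in $A$. Expanding it, we can express $x_{ij}$ in $A_\delta$ through $\delta^{-1}$ and the entries $x_{ab}$ with $a\le\rho$ or $b\le\rho$. So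
\[
K[x_{ab}:a\le\rho\text{ or }b\le\rho]_\delta\longrightarrow A_\delta
\]
is surjective. Both sides are affine domains of dimension $mn-(m-\rho)(n-\rho)=\dim A$, so it is an isomorphism, and $A_\delta$ is factorial. By Nagata's theorem, $\operatorname{Cl}(A_\delta)=0$ is the quotient of $\operatorname{Cl}(A)$ by the subgroup generated by the classes of the height-one primes containing $\delta$. So $\operatorname{Cl}(A)$ is generated by $\operatorname{cl}(p)$ and $\operatorname{cl}(q)=-\operatorname{cl}(p)$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:A}}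

For $t=1$ we have $\mathfrak b=A=K$, and $\mathfrak b^{(j)}=\mathfrak b^j$ trivially. Let $t\ge2$. By Lemma~\ref{lem:class}, $\operatorname{cl}(\omega_A)=\kappa\operatorname{cl}(p)$ for some $\kappa\in\mathbb Z$; its value is not needed. By Proposition~\ref{prop:powers} the powers of $p$ and $q$, being primary to height-one primes, are divisorial: $p^{(k)}=p^kA_p\cap A=p^k$ for $k\ge1$, and likewise for $q$. So we may take
\[
\mathfrak b=p^{\kappa}\ \text{ if }\kappa\ge0,\qquad\mathfrak b=q^{-\kappa}\ \text{ if }\kappa<0 .
\]
Each $\mathfrak b^j$ is again a power of $p$ or of $q$ (possibly the unit ideal), hence $\mathfrak b^{(j)}=\mathfrak b^j$ for all $j\ge1$. In all cases Theorem~\ref{thm:B}(1) and Corollary~\ref{cor:rees} give all assertions of Theorem~\ref{thm:A}. \qed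

\begin{remark}
It matters that $\mathfrak b$ is a power of $p$ alone or of $q$ alone. The product $pq$ is not divisorial: the divisorial ideal with divisor $p+q$ is $\delta A$, but $pq$ lives in degrees at least $2\rho>\rho=\deg\delta$, so $pq\ne\delta A$.
\end{remark}

\section{Converse statements}\label{sec:converse}

We return to Setting~\ref{set} and prove parts (2) and (3) of Theorem~\ref{thm:B} and Corollary~\ref{cor:C}. If $J^{(k)}=J^k$, then the image of $J^{(k)}$ in $B$ is $\omega^k$. So we would like to know that the image of $J^{(k)}$ is as large as the Key Lemma allows, namely all of $\omega^{(k)}$. Put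
\[
D_k=(J^{(k)}+IS)/IS\subset B\qquad(k\ge1).
\]
By the Key Lemma with $i=0$, $\omega^k\subseteq D_k\subseteq\omega^{(k)}$, and $D_1=\omega=\omega^{(1)}$.

\begin{proposition}\label{prop:D}
We have $D_2=\omega^{(2)}$. Under the hypotheses of Theorem~\ref{thm:B}(3), $D_k=\omega^{(k)}$ for $1\le k\le\ell$.
\end{proposition}

The obstruction to lifting elements of $\omega^{(k)}$ to $J^{(k)}$ lies in a local cohomology group of $J^{(k)}\cap\mathfrak a$. We kill it by filtering with the ideals $J^{(k)}\cap\mathfrak a^i$, $1\le i\le k-1$; by induction on $k$ the successive quotients are sums of copies of $\omega^{(k-i)}$, which is where the depth hypothesis in (3) enters. For $k=2$ the filtration has only one step and no such hypothesis is needed.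

\begin{proof}
We use induction on $k$. Let $k\ge2$ and suppose $D_j=\omega^{(j)}$ for $1\le j<k$. Suppose $C=\omega^{(k)}/D_k\ne0$.

\emph{Localizing.} Let $P\supseteq IS$ be a prime of $S$ that is minimal in the support of $C$, and localize at $P$; then $C$ is nonzero of finite length. Since $\omega^k\subseteq D_k$, and $\omega^k$ and $\omega^{(k)}$ agree at all primes of $B$ of height at most one, we have $\dim B_P\ge2$. If $k\ge3$, then even $\dim B_P\ge3$: if $\dim B_P=2$, the contraction of $P$ to $A$ has height at most $2$, so by the Gorenstein hypothesis $\omega B_P$ is principal and $\omega^kB_P=\omega^{(k)}B_P$, contradicting $C\ne0$. We have $P\ne J$ because $IS\not\subset J$, and $P\supseteq J$ because otherwise $\omega B_P=B_P$ and $C=0$.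

Let $H^i$ denote local cohomology over $S_P$ with support in $PS_P$; all modules are localized at $P$. Recall that $H^i(M)=0$ for $i<\operatorname{depth}M$. Put $N_i=J^{(k)}\cap\mathfrak a^i$.

\emph{Reduction to $H^2(N_1)=0$.} Since $\omega^{(k)}$ is torsion-free over $B_P$, $H^0(\omega^{(k)})=0$, so $0\ne C=H^0(C)\hookrightarrow H^1(D_k)$. Since $J^{(k)}\cap IS=J^{(k)}\cap J\cap IS=N_1$, there is an exact sequence
\[
0\to N_1\to J^{(k)}\to D_k\to0 .
\]
Here $H^1(J^{(k)})=0$: we have $H^0(S/J^{(k)})=0$ because $\operatorname{Ass}(S/J^{(k)})=\{J\}$ and $P\ne J$, and $H^1(S_P)=0$ because $\operatorname{depth}S_P=g+\dim B_P\ge3$. So $H^1(D_k)\hookrightarrow H^2(N_1)$, and it suffices to prove $H^2(N_1)=0$, which contradicts $C\ne0$.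

\emph{The last step of the filtration: $H^2(N_{k-1})=0$.} By the Key Lemma with $i=k-1$, $N_{k-1}\subseteq\mathfrak a^{k-1}J$, and the reverse inclusion is clear; so $N_{k-1}=\mathfrak a^{k-1}J$. Since $\mathfrak a^k\subset\mathfrak a^{k-1}J$, we have
\[
\mathfrak a^{k-1}/\mathfrak a^{k-1}J\cong(\mathfrak a^{k-1}/\mathfrak a^k)\otimes_SS/J,
\]
which is a free $S/J$-module by \eqref{eq:qr}. By a theorem of Peskine and Szpiro, a link of a Cohen--Macaulay quotient of a Gorenstein local ring is Cohen--Macaulay; so $(S/J)_P$ is Cohen--Macaulay, of dimension $\operatorname{ht}P-g=\dim B_P\ge2$. Hence $H^1(\mathfrak a^{k-1}/\mathfrak a^{k-1}J)=0$. Likewise $S/\mathfrak a^{k-1}$ is filtered by free $S/\mathfrak a$-modules, so at $P$ it is Cohen--Macaulay of dimension $\dim B_P\ge2$ and $H^1(S/\mathfrak a^{k-1})=0$. With $H^2(S_P)=0$ this gives $H^2(\mathfrak a^{k-1})=0$. From $0\to N_{k-1}\to\mathfrak a^{k-1}\to\mathfrak a^{k-1}/\mathfrak a^{k-1}J\to0$ we get $H^2(N_{k-1})=0$. For $k=2$ we are done.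

\emph{Descending the filtration.} Let $k\ge3$ and $1\le i\le k-2$. Consider
\[
N_i\to\bigoplus_{|\alpha|=i}B,\qquad\sum c_\alpha a^\alpha\mapsto(\bar c_\alpha)_\alpha .
\]
It is well defined by \eqref{eq:qr}, since $\mathfrak a\subset IS$. Its kernel is $N_{i+1}$: if all $\bar c_\alpha=0$, then $c_\alpha\in IS\cap J=\mathfrak a$ by the Key Lemma; conversely, an element of $N_{i+1}\subset\mathfrak a^{i+1}$ has all $c_\alpha\in\mathfrak a$ by \eqref{eq:qr}. Its image is $\bigoplus_\alpha\omega^{(k-i)}$: the inclusion ``$\subseteq$'' is the Key Lemma, and ``$\supseteq$'' holds because $\omega^{(k-i)}=D_{k-i}$ by induction, so its elements lift to $J^{(k-i)}$, and $J^{(k-i)}a^\alpha\subset N_i$. So we have exact sequences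
\[
0\to N_{i+1}\to N_i\to\bigoplus_{|\alpha|=i}\omega^{(k-i)}\to0,\qquad 2\le k-i\le k-1\le\ell-1 .
\]
Let $\mathfrak p$ be the contraction of $P$ to $A$. Since $A_{\mathfrak p}\to B_P$ is flat with regular closed fiber, of dimension $f$ say, and $\omega^{(j)}\cong\mathfrak b^{(j)}B$, we have, for $2\le j\le\ell-1$,
\[
\operatorname{depth}\omega^{(j)}_P=\operatorname{depth}\mathfrak b^{(j)}_{\mathfrak p}+f\ge\min(3,\dim A_{\mathfrak p})+f\ge\min(3,\dim B_P)=3 .
\]
So $H^2(\omega^{(k-i)})=0$, and $H^2(N_{i+1})=0$ implies $H^2(N_i)=0$. Descending from $i=k-2$ to $i=1$ gives $H^2(N_1)=0$.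
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) and (3)]
If $J^{(j)}=J^j$, then $D_j=\omega^j$. If also $D_j=\omega^{(j)}$, then $\omega^{(j)}=\omega^j$, and $\mathfrak b^{(j)}=\mathfrak b^j$ by \eqref{eq:transfer}. By Proposition~\ref{prop:D} this applies to $j=2$ in (2) and to all $1\le j\le\ell$ in (3); for $j=0$ there is nothing to show. The converses are Theorem~\ref{thm:B}(1), since $\mathfrak b^{(1)}=\mathfrak b$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
If $A$ is Gorenstein, then $\mathfrak b$ is invertible, so all its powers are divisorial and Theorem~\ref{thm:B}(1) applies.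

Let $2\operatorname{cl}(\omega_A)=0$, i.e.\ let $\mathfrak b^{(2)}$ be principal. If $J^{(2)}=J^2$, then $\mathfrak b^2=\mathfrak b^{(2)}$ is principal by Theorem~\ref{thm:B}(2). So $\mathfrak b$ is invertible and $A$ is Gorenstein. This proves the second assertion.

For the example, let $R=K[x_{ij}:1\le i\le j\le3]$, put $x_{ji}=x_{ij}$, let $I$ be generated by the $2$-minors of the symmetric matrix $(x_{ij})$, and map $x_{ij}\mapsto x_ix_j\in T=K[x_1,x_2,x_3]$. Modulo $I$ we have $x_{ij}x_{kl}=x_{ik}x_{jl}$, so the class of a monomial depends only on the multiset of all its indices, i.e.\ only on its image. As in Example~\ref{ex:rank1}, $A=R/I$ is therefore isomorphic to the image, the second Veronese subring $T_{\mathrm{even}}$ of $T$. Since $T$ is finite over $T_{\mathrm{even}}$ and $T_{\mathrm{even}}$ is a direct summand of $T$ as a module over itself, $A$ is a normal Cohen--Macaulay domain of dimension $3$. By Goto and Watanabe its canonical module is, up to shift, the odd-degree part $T_{\mathrm{odd}}$ of $T$, so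
\[
\omega_A\cong\mathfrak b=x_1T_{\mathrm{odd}}=(x_1^2,x_1x_2,x_1x_3)A .
\]
Let $A_+$ be the ideal of elements of positive degree. The ideal $\mathfrak b$ has three minimal generators at the maximal ideal $A_+$, so it is not invertible and $A$ is not Gorenstein. Since $T_{\mathrm{odd}}\cdot T_{\mathrm{odd}}=A_+$, we have $\mathfrak b^2=x_1^2A_+$, while $\mathfrak b^{(2)}=x_1^2A$ because $A_+$ has height $3\geq 2$. So $2\operatorname{cl}(\omega_A)=0$ and $J^{(2)}\ne J^2$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BV} Bruns and Vetter, \emph{Determinantal Rings}.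
\bibitem{PV} Vaibhav Pandey and Matteo Varbaro, \emph{Symbolic powers of the generic linkage of maximal minors}, arXiv:2412.11235 (2024).
\end{thebibliography}

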